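\title{The minimum size of $K_{s,t}$-saturated bipartite graphs}

\begin{abstract}
An $n$-by-$n$ bipartite graph is $K_{s,t}$-saturated if it contains no $K_{s,t}$, but adding any missing edge between its two classes creates a copy of $K_{s,t}$, in either orientation. We prove that for all $1\le s\le t$ and all sufficiently large $n$, such a graph has at least $(s+t-2)n-\lfloor (s+t-2)^2/4\rfloor$ edges, and that this bound is attained. The proof introduces a closure operation on each vertex class, counts edges along the closure process, and shows that a sparse saturated graph contains two $(s-1)$-sets that control this process on both sides.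
\end{abstract}

\section{Introduction}

An \emph{$n$-by-$n$ bipartite graph} is a graph $G$ with two specified vertex classes $X$ and $Y$, each of size $n$, in which every edge joins $X$ to $Y$. Fix integers $1\le s\le t$, and let $K_{s,t}$ be the complete bipartite graph with an \emph{$s$-class} of $s$ vertices and a \emph{$t$-class} of $t$ vertices. We call $G$ \emph{$K_{s,t}$-saturated} if it contains no copy of $K_{s,t}$ as a subgraph, but adding any missing edge between $X$ and $Y$ creates one. The copy is unordered: its $s$-class may lie in $X$ or in $Y$.

The saturated graphs are the maximal $K_{s,t}$-free subgraphs of $K_{n,n}$. If we start from the empty graph and add edges as long as no $K_{s,t}$ appears, we end at a saturated graph, and the question is how early this process can get stuck. For $s=t=1$ it is stuck at once, with no edges. For $s=t=2$ and $n\ge2$, any two nonadjacent vertices $x\in X$, $y\in Y$ are joined by a path of length three, so $G$ is connected and has at least $2n-1$ edges; joining one vertex of each class to the whole opposite class attains this. The following lower bound for general $s$ and $t$ is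 stated as a conjecture in the paper of Gan, Kor\'andi and Sudakov~\cite{GKS}. We prove it.

\begin{theorem}\label{thm:lower}
Let $1\le s\le t$ be integers. There is an $n_0$ such that every $K_{s,t}$-saturated $n$-by-$n$ bipartite graph with $n\ge n_0$ has at least
\[
(s+t-2)n-\Big\lfloor\Big(\frac{s+t-2}{2}\Big)^2\Big\rfloor
\]
edges.
\end{theorem}

\begin{theorem}\label{thm:upper}
Let $1\le s\le t$ be integers. For every $n\ge t-1+\lfloor (t-s)/2\rfloor$ there is a $K_{s,t}$-saturated $n$-by-$n$ bipartite graph with exactly $(s+t-2)n-\lfloor (s+t-2)^2/4\rfloor$ edges. Hence for large $n$ this number is the minimum.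
\end{theorem}

Throughout we write
\[
D=s+t-2,\qquad h=t-s .
\]
Since $D^2-h^2=(D-h)(D+h)=4(s-1)(t-1)$, the constant term of the bound splits as
\begin{equation}\label{eq:split}
\Big\lfloor\frac{D^2}{4}\Big\rfloor=(s-1)(t-1)+\Big\lfloor\frac{h^2}{4}\Big\rfloor .
\end{equation}
The two parts have different sources. The number $Dn-(s-1)(t-1)$ is the answer one would guess first, and it is the right one when all new copies can be oriented the same way (Remark~\ref{rem:oriented}). The further saving $\lfloor h^2/4\rfloor$ comes from mixing the two orientations, as the construction in Section~\ref{sec:construction} shows.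

Section~\ref{sec:easy} proves Theorem~\ref{thm:lower} for $s=t$ and for $s=1$; the second case is the model for the general count. Sections~\ref{sec:charging} and~\ref{sec:core} carry out that count, for every $n$, under a structural hypothesis: the existence of a \emph{core}. Sections~\ref{sec:exact}--\ref{sec:finding} show that a saturated graph with fewer than $Dn$ edges has a core, or something better, once $n$ is large.

\section{The construction}\label{sec:construction}

To make many missing edges complete a $K_{s,t}$ cheaply, one should reuse the same vertices in all the copies. Take $s-1$ vertices in each class and join them to everything. Then a vertex $x$ of degree $t-1$ cannot receive another edge, because $x$ and the $s-1$ universal vertices of its class would have $t$ common neighbors. So it suffices to give the other vertices $h$ further neighbors each. One can do slightly better, because a missing edge needs only \emph{one} endpoint of degree $t-1$.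

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $0\le q\le h$ and $n\ge s-1+h+q$. Define a graph $G_q$ as follows. Choose disjoint sets $S,Q\subseteq X$ and disjoint sets $T,Q'\subseteq Y$ with $|S|=|T|=s-1$ and $|Q|=|Q'|=q$. Join $S$ to all of $Y$, join $T$ to all of $X$, and join $Q$ completely to $Q'$. Between the remaining $m=n-s+1-q\ge h$ vertices on each side put an $h$-regular bipartite graph, for instance by numbering both sides with the residues modulo $m$ and joining $i$ to $i+1,\dots,i+h$. Let $H_0$ be the subgraph induced on $(X\setminus S)\cup(Y\setminus T)$. Its degrees are $q$ or $h$, so at most $h$.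

\emph{$G_q$ is $K_{s,t}$-free.} Delete $S\cup T$ from a copy of $K_{s,t}$. Each class of the copy loses at most $s-1$ vertices, so at least one vertex of the $s$-class and at least $h+1$ vertices of the $t$-class remain. This gives a vertex of degree at least $h+1$ in $H_0$, a contradiction.

\emph{$G_q$ is saturated.} Let $x\in X$ and $y\in Y$ be nonadjacent. Then $x\notin S$, $y\notin T$, and $x\notin Q$ or $y\notin Q'$. If $x\notin Q$, then $x$ has $s-1+h=t-1$ neighbors, and after $xy$ is added, $S\cup\{x\}$ is completely joined to these neighbors and $y$. If $y\notin Q'$, then in the same way $T\cup\{y\}$ is completely joined to the $t-1$ neighbors of $y$ and to $x$.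

\emph{Edges.} There are $2(s-1)n-(s-1)^2$ edges meeting $S\cup T$, and $q^2+h(n-s+1-q)$ edges in $H_0$. Since $2(s-1)+h=D$ and $(s-1)^2+h(s-1)=(s-1)(t-1)$,
\[
e(G_q)=Dn-(s-1)(t-1)-q(h-q).
\]
For $q=\lfloor h/2\rfloor$ we have $q(h-q)=\lfloor h^2/4\rfloor$ and $s-1+h+q=t-1+\lfloor h/2\rfloor$, and \eqref{eq:split} finishes the proof.
\end{proof}

In $G_0$ every missing edge completes a copy with its $s$-class in $X$. Passing to $G_q$ saves $hq$ edges of the regular part and costs $q^2$. For $q<h$ the vertices of $Q\cup Q'$ have degree below $t-1$, so they cannot lie in the $s$-class of a new copy. A missing edge at $Q$ therefore needs a copy with $s$-class in $Y$, a missing edge at $Q'$ needs one with $s$-class in $X$, and no edge between $Q$ and $Q'$ may be missing. The saving is positive first for $h=2$: for $K_{1,3}$, a single edge together with a $2$-regular graph on the other vertices has $2n-1$ edges rather than $2n$.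

\section{The cases $s=t$ and $s=1$}\label{sec:easy}

From now on $G$ is a $K_{s,t}$-saturated $n$-by-$n$ bipartite graph with $n\ge s$, and $e$ is its number of edges. The letters $x,w$ denote vertices of $X$, and $y,z$ vertices of $Y$. We write $x\sim y$ for adjacency, $N(v)$ for the neighborhood of $v$, and $d(v)=|N(v)|$. A \emph{non-edge} is a pair $xy$ with $x\not\sim y$. Since $G$ is $K_{s,t}$-free, a copy created by adding $xy$ contains the edge $xy$. The definition of saturation is symmetric in $X$ and $Y$, so every statement below has a \emph{mirror image}, obtained by exchanging the classes, which we use freely.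

\subsection*{The case $s=t$: a dimension count}

\begin{lemma}\label{lem:poly}
Let $1\le a,b\le n$. Suppose that for every non-edge $xy$ there are sets $A\subseteq X$ and $B\subseteq Y$ with $x\in A$, $y\in B$, $|A|=a$, $|B|=b$, such that $xy$ is the only non-edge between $A$ and $B$. Then $e\ge(a+b-2)n-(a-1)(b-1)$.
\end{lemma}

\begin{proof}
Let $x_iy_i$ $(1\le i\le m)$ be the non-edges, with sets $A_i,B_i$. Assign distinct real numbers $\lambda_x$ to the vertices $x\in X$ and distinct real numbers $\mu_y$ to the vertices $y\in Y$, and put
\[
p_i(\lambda,\mu)=\prod_{x\in X\setminus A_i}(\lambda-\lambda_x)\prod_{y\in Y\setminus B_i}(\mu-\mu_y).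
\]
Then $p_i(\lambda_{x_j},\mu_{y_j})\ne0$ if and only if $x_j\in A_i$ and $y_j\in B_i$, that is, if and only if $j=i$. Evaluating a relation $\sum_ic_ip_i=0$ at $(\lambda_{x_j},\mu_{y_j})$ gives $c_j=0$, so the $p_i$ are linearly independent. They have degree $n-a$ in $\lambda$ and $n-b$ in $\mu$, so they lie in a space of dimension $(n-a+1)(n-b+1)$. Hence $e=n^2-m\ge n^2-(n-a+1)(n-b+1)=(a+b-2)n-(a-1)(b-1)$.
\end{proof}

If $s=t$, take for $A$ and $B$ the classes of a $K_{s,s}$ created by adding $xy$. With $a=b=s$ the lemma gives $e\ge(2s-2)n-(s-1)^2=Dn-\lfloor D^2/4\rfloor$, which is Theorem~\ref{thm:lower} for $s=t$.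

\begin{remark}\label{rem:oriented}
Let $n\ge t$. If every non-edge completes a copy with $s$-class in $X$, the lemma applies with $a=s$, $b=t$ and gives $e\ge Dn-(s-1)(t-1)=e(G_0)$. When both orientations occur we can only take $a=b=s$, and the resulting bound has leading term $2(s-1)n=(D-h)n$. So for $s<t$ a different argument is needed.
\end{remark}

\subsection*{The case $s=1$: counting from each side}

Let $s=1$, so $D=h=t-1$. Adding a non-edge $xy$ creates a star with $t$ leaves centered at $x$ or at $y$, so $d(x)\ge h$ or $d(y)\ge h$. Let $A\subseteq X$ and $B\subseteq Y$ be the sets of vertices of degree less than $h$, and put $a=|A|$, $b=|B|$. Then $A$ and $B$ are completely joined. Summing degrees over $Y$, and then over $X$, gives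
\[
e\ge h(n-b)+ab=hn-b(h-a),\qquad e\ge h(n-a)+ab=hn-a(h-b).
\]
If $b\le a$, then $b(h-a)\le b(h-b)\le h^2/4$, and if $a\le b$, then $a(h-b)\le a(h-a)\le h^2/4$. These products are integers, so $e\ge hn-\lfloor h^2/4\rfloor$. This is Theorem~\ref{thm:lower} for $s=1$.

The argument has three ingredients: most vertices of $Y$ pay for $t-1$ edges each; the $b$ vertices that do not pay in full still pay an amount governed by the number $a$ of defaulters on the other side; and one chooses the better of two counts. All three survive for general $s$.

\section{Spanning and charging}\label{sec:charging}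

For $s\ge2$ the leading term is $(t-1)n+(s-1)n$, so a count of degrees on one side is not enough. The idea is to split the edges into two kinds, to charge $t-1$ edges of the first kind to each vertex of $Y$ and $s-1$ edges of the second kind to each vertex of $X$.

\begin{example}\label{ex:23}
Let $s=2$, $t=3$, where the bound is $3n-2$. Suppose that some $m\in X$ has a single neighbor $b$. Adding $my$ for $y\ne b$ creates a $K_{2,3}$ in which $m$ has degree at most $2$, so $m$ is in the $3$-class and the $2$-class is $\{b,y\}$. Thus every $y\ne b$ has two common neighbors with $b$ in $G$. Call an edge $xy$ normal if $y\ne b$ and $x\sim b$. There are at least $2(n-1)$ normal edges. Every $x\in X$ also has an edge that is not normal: if $x\sim b$, the edge $xb$; if $x\not\sim b$, any edge at $x$, and there is one because adding $xb$ puts $x$ into a $K_{2,3}$. Hence $e\ge2(n-1)+n=3n-2$.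
\end{example}

The relation between $b$ and $y$ in this example is the basic notion of the proof. For a subset $Q$ of one class, $N(Q)$ denotes the \emph{common} neighborhood of its vertices, and $N(\emptyset)$ is the whole opposite class.

\begin{definition}
Let $Q$ be a subset of a class and $v$ a vertex of the same class. Then $Q$ \emph{spans $v$ through $Q_1$} if $Q_1\subseteq Q$, $|Q_1|=s-1$ and $|N(v)\cap N(Q_1)|\ge t-1$. We write $U(Q)$ for the set of vertices of that class that lie outside $Q$ and are not spanned by $Q$. The set $Q$ is \emph{closed} if it contains every vertex it spans. The \emph{closure} $\langle Q\rangle$ is the smallest closed superset of $Q$, and $Q$ \emph{generates} its class if $\langle Q\rangle$ is the whole class.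
\end{definition}

A superset of $Q$ spans every vertex that $Q$ spans. Hence an intersection of closed sets is closed, the closure is well defined, and $Q\subseteq\langle Q'\rangle$ implies $\langle Q\rangle\subseteq\langle Q'\rangle$. A set with fewer than $s-1$ elements spans nothing and is closed. For every $Q$, the set $Q\cup U(Q)$ generates its class. A spanned vertex has degree at least $t-1$, and if $v$ is spanned through $Q_1$ and $d(v)=t-1$, then $N(v)\subseteq N(Q_1)$.

\begin{lemma}\label{lem:sat}
\begin{enumerate}
\item[(i)] If $x\not\sim y$, then $N(x)$ spans $y$ or $N(y)$ spans $x$.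
\item[(ii)] All degrees are at least $s-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Add $xy$ and take a copy of $K_{s,t}$. If its $s$-class is $Q_1\cup\{y\}\subseteq Y$ and its $t$-class is $P\cup\{x\}$, then $Q_1\subseteq N(x)$ and the $t-1$ vertices of $P$ lie in $N(y)\cap N(Q_1)$, so $N(x)$ spans $y$. If the $s$-class lies in $X$, the mirror image shows that $N(y)$ spans $x$.

(ii) Let $x\in X$. If $x$ has a non-neighbor $y$, then either $N(x)$ spans $y$ and $d(x)\ge s-1$, or $x$ is spanned and $d(x)\ge t-1$. Otherwise $d(x)=n\ge s$. The mirror image covers $Y$.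
\end{proof}

In Example~\ref{ex:23} one set spanned everything in one step. In general a vertex may be spanned only with the help of vertices that were spanned before it, and the count must follow this order.

\begin{definition}
A \emph{scheme} on $Y$ consists of a set $F\subseteq Y$, a linear order of $Y\setminus F$, and for each $y\in Y\setminus F$ an $(s-1)$-set $T_y$ of vertices that lie in $F$ or precede $y$, with $|N(y)\cap N(T_y)|\ge t-1$. An edge $xy$ is \emph{normal} if $y\notin F$ and $T_y\subseteq N(x)$, and \emph{residual} otherwise. Let $\mathrm{Res}(x)$ be the set of $y\in N(x)$ with $xy$ residual, and $r(x)=|\mathrm{Res}(x)|$.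
\end{definition}

Every generating set $F$ of $Y$ carries a scheme: starting from $F$, repeatedly add a vertex spanned by the current set. The process stops only at a closed superset of $F$, which is $Y$.

\begin{lemma}[Charging]\label{lem:charge}
For every scheme on $Y$:
\begin{enumerate}
\item[(i)] $e=\sum_{y\notin F}|N(y)\cap N(T_y)|+\sum_{x\in X}r(x)\ \ge\ (t-1)(n-|F|)+\sum_{x\in X}r(x)$;
\item[(ii)] $N(x)\cap F\subseteq\mathrm{Res}(x)$ and $N(x)\subseteq\langle\mathrm{Res}(x)\rangle$ for all $x\in X$;
\item[(iii)] $r(x)\ge s-1$ for all $x\in X$.
\end{enumerate}
\end{lemma}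

\begin{proof}
(i) Count normal edges at their endpoint in $Y$ and residual edges at their endpoint in $X$. The normal edges at $y\notin F$ go to $N(y)\cap N(T_y)$.

(ii) Edges into $F$ are residual by definition. For $y\in N(x)\setminus F$ we show $y\in\langle\mathrm{Res}(x)\rangle$ by induction along the order. If $xy$ is residual, there is nothing to prove. If $xy$ is normal, then $T_y\subseteq N(x)$, and each element of $T_y$ lies in $N(x)\cap F$ or is an earlier neighbor of $x$. So $T_y\subseteq\langle\mathrm{Res}(x)\rangle$, and this closed set contains $y$.

(iii) If $r(x)<s-1$, then $\mathrm{Res}(x)$ is closed, so (ii) gives $N(x)=\mathrm{Res}(x)$ and $d(x)<s-1$, contrary to Lemma~\ref{lem:sat}(ii).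
\end{proof}

\begin{corollary}\label{cor:small}
If an $(s-1)$-set generates its class, then $e\ge Dn-(s-1)(t-1)\ge Dn-\lfloor D^2/4\rfloor$.
\end{corollary}

\begin{proof}
By symmetry let the set be $F\subseteq Y$. Parts (i) and (iii) of Lemma~\ref{lem:charge} give $e\ge(t-1)(n-s+1)+(s-1)n$, and \eqref{eq:split} gives the second inequality.
\end{proof}

\section{The count in the presence of a core}\label{sec:core}

A generating set with $s-1+b$ elements loses $(t-1)b$ against Corollary~\ref{cor:small}, and this loss must be partly recovered from additional residual edges. In $G_q$ with $q<h$, every generating set of $Y$ contains $Q'$, whose vertices have degree below $t-1$, and each of them has $s-1+q$ residual edges, to $S$ and to $Q$. To find the analogous edges in general we need sets playing the roles of $S$ and $T$.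

\begin{definition}
A \emph{core} is a pair of sets $S\subseteq X$, $T\subseteq Y$ with $|S|=|T|=s-1$ such that
\begin{enumerate}
\item[(C1)] $S$ and $T$ are completely joined;
\item[(C2)] $S$ spans every vertex of $X\setminus N(T)$, and $T$ spans every vertex of $Y\setminus N(S)$.
\end{enumerate}
\end{definition}

In $G_q$, and for $S=T=\emptyset$ when $s=1$, we have $N(T)=X$ and $N(S)=Y$, so (C2) is vacuous. Condition (C2) says that the vertices outside $N(T)$ and $N(S)$ are generated for free and can be ignored.

\begin{proposition}\label{prop:core}
If $G$ has a core, then $e\ge Dn-\lfloor D^2/4\rfloor$.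
\end{proposition}

For $s=1$ the vertices $y\in B$ were adjacent to all of $A$. In general adjacency is replaced by Lemma~\ref{lem:sat}(i). For a vertex $y$ consider the vertices $x$ that are adjacent to $y$ or not spanned by $N(y)$. They generate $X$, so there are many of them; and each of them has $y$ in the closure of its neighborhood, which an exchange argument converts into a residual edge.

\begin{proof}
Let $(S,T)$ be a core. Among the generating sets of $X$ that contain $S$ let $A$ have minimum size, and among the generating sets of $Y$ that contain $T$ let $B$ have minimum size. Write $|A|=s-1+a$ and $|B|=s-1+b$. Fix a scheme with $F=B$. For $y\in Y$ and $x\in X$ put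
\[
C_y=N(y)\cup U(N(y))\subseteq X,\qquad J_x=\{y\in B: x\in C_y\}.
\]

\emph{Step 1: $r(x)\ge|J_x|$ for $x\in N(T)$.} Let $B_1=(B\setminus J_x)\cup\mathrm{Res}(x)$. Since $T\subseteq N(x)\cap B\subseteq\mathrm{Res}(x)$, the set $B_1$ contains $T$. By Lemma~\ref{lem:charge}(ii), $\langle B_1\rangle\supseteq N(x)$. If $y\in J_x$, then $y\in N(x)$, or $x\not\sim y$ and $N(y)$ does not span $x$, in which case $N(x)$ spans $y$ by Lemma~\ref{lem:sat}(i). In both cases $y\in\langle B_1\rangle$. So $\langle B_1\rangle\supseteq B$, and $B_1$ generates $Y$. The minimality of $B$ gives $|B|\le|B_1|\le|B|-|J_x|+r(x)$.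

\emph{Step 2: $|C_y\cap N(T)|\ge s-1+a$ for $y\in B\setminus T$.} The set $T$ does not span $y$, since otherwise $B\setminus\{y\}$ would be a smaller generating set containing $T$. By (C2), $y\in N(S)$, so $S\subseteq N(y)\subseteq C_y$; by (C1), $S\subseteq N(T)$. Thus $C_y\cap N(T)$ contains $S$, and by (C2) its closure contains $X\setminus N(T)$. So the closure contains $C_y$, which generates $X$. The minimality of $A$ gives the claim.

\emph{Step 3: the count.} For $x\in N(T)$ we have $T\subseteq J_x$, because $x\in N(y)\subseteq C_y$ for all $y\in T$; so Step~1 reads $r(x)\ge s-1+|J_x\setminus T|$. For $x\notin N(T)$ we use $r(x)\ge s-1$. Counting the pairs $(x,y)$ with $x\in N(T)$, $y\in B\setminus T$, $x\in C_y$ in two ways and applying Step~2,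
\[
\sum_{x\in X}r(x)\ge(s-1)n+\sum_{y\in B\setminus T}|C_y\cap N(T)|\ge(s-1)n+b(s-1+a).
\]
Lemma~\ref{lem:charge}(i) now gives
\[
e\ge(t-1)(n-s+1-b)+(s-1)n+b(s-1+a)=Dn-(s-1)(t-1)-b(h-a).
\]
The definition of a core is symmetric, so the mirror image gives the same bound with $a(h-b)$ in place of $b(h-a)$. As in the case $s=1$, one of these two integers is at most $\lfloor h^2/4\rfloor$, and \eqref{eq:split} completes the proof.
\end{proof}

\section{Sparse saturated graphs}\label{sec:exact}

It remains to find a core when $2\le s<t$. We assume this from now on, so $h\ge1$ and $t-1\ge s$. We also make two assumptions on $G$: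
\begin{enumerate}
\item[(A1)] $e<Dn$;
\item[(A2)] all degrees are at least $s$.
\end{enumerate}

\begin{proposition}\label{prop:structure}
Let $2\le s<t$. There is an $n_0$ such that if $n\ge n_0$ and $G$ satisfies \textup{(A1)} and \textup{(A2)}, then $G$ has a core or some $(s-1)$-set generates its class.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:lower} from Proposition~\ref{prop:structure}]
The cases $s=t$ and $s=1$ were settled in Section~\ref{sec:easy}. Let $2\le s<t$. If (A1) fails, there is nothing to prove. If (A2) fails, then by Lemma~\ref{lem:sat}(ii) and symmetry some $m\in X$ has degree $s-1$. As $s-1<t-1$, no set spans $m$, so by Lemma~\ref{lem:sat}(i) the $(s-1)$-set $N(m)$ spans every vertex of $Y\setminus N(m)$, and Corollary~\ref{cor:small} applies. If both assumptions hold, combine Proposition~\ref{prop:structure} with Proposition~\ref{prop:core} and Corollary~\ref{cor:small}.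
\end{proof}

The rest of the paper proves Proposition~\ref{prop:structure}, with (A1) and (A2) in force. We need two tools. The first bounds codegrees. It is the only place in the proof of Theorem~\ref{thm:lower} that excludes a copy of $K_{s,t}$ in $G$ itself, and it uses $s<t$.

\begin{lemma}\label{lem:codegree}
For every vertex $v$, at most $(t-1)2^{d(v)}$ vertices $u\ne v$ of its class satisfy $|N(u)\cap N(v)|\ge t-1$.
\end{lemma}

\begin{proof}
Each such $u$ lies in $N(P)$ for some $(t-1)$-set $P\subseteq N(v)$, and there are at most $2^{d(v)}$ sets $P$. For each of them $|N(P)|\le t-1$, since otherwise $t$ vertices of $N(P)$ and $s\le t-1$ vertices of $P$ would form a $K_{s,t}$.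
\end{proof}

The second tool is a stability form of Lemma~\ref{lem:charge}. If $|F|$ is small compared with $n$, that lemma gives almost $Dn$ edges, so by (A1) almost every vertex pays exactly its minimum charge. Such vertices have a rigid structure.

Let $K\subseteq Y$. A \emph{$K$-scheme} is a scheme with $F=K\cup U(K)$ and $T_y\subseteq K$ for all $y\notin F$; it exists because $K$ spans every vertex outside $F$, and the order is irrelevant. Call $x\in X$ \emph{exact} if $r(x)=s-1$, and in this case call $\tau(x)=N(x)\cap F$ its \emph{type}. Call $y\in Y$ \emph{tight} if $y\notin F$, $d(y)=t-1$ and $N(y)\subseteq N(T_y)$.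

\begin{lemma}\label{lem:exact}
Fix a $K$-scheme and let $R=(t-1)|F|=(t-1)(|K|+|U(K)|)$.
\begin{enumerate}
\item[(i)] If $x$ is exact, then $\tau(x)=N(x)\cap K$ and $|\tau(x)|=s-1$. The set $N(x)\setminus\tau(x)$ is nonempty, and for each of its elements $y$ the edge $xy$ is normal and $T_y=\tau(x)$.
\item[(ii)] At most $R$ vertices of $X$ are not exact.
\item[(iii)] At most $(s+1)R$ vertices of $Y\setminus F$ are not tight.
\item[(iv)] Every $y\in Y\setminus F$ has $d(y)\le t-1+2R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By (A2), $d(x)>s-1=r(x)$, so there is a normal edge $xy_0$. In the chain $T_{y_0}\subseteq N(x)\cap K\subseteq\tau(x)\subseteq\mathrm{Res}(x)$ both ends have $s-1$ elements, so all four sets are equal. Thus $y_0\in N(x)\setminus\tau(x)$, every $y\in N(x)\setminus\tau(x)$ is a normal neighbor, and $T_y\subseteq N(x)\cap K=\tau(x)$, with equality by size.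

(ii) Subtract $(t-1)(n-|F|)+(s-1)n=Dn-R$ from the identity in Lemma~\ref{lem:charge}(i). By (A1),
\begin{equation}\label{eq:slack}
\sum_{y\notin F}\bigl(|N(y)\cap N(T_y)|-(t-1)\bigr)+\sum_{x\in X}\bigl(r(x)-(s-1)\bigr)<R .
\end{equation}
All summands are nonnegative integers, and each vertex $x$ that is not exact contributes at least $1$.

(iii) By (i), residual edges into $Y\setminus F$ start at vertices $x$ with $r(x)\ge s$. For these, $s(r(x)-s+1)-r(x)=(s-1)(r(x)-s)\ge0$, so by \eqref{eq:slack} there are at most $sR$ such edges. A vertex $y\notin F$ that is not tight has a residual edge, which happens for at most $sR$ vertices, or has only normal edges and more than $t-1$ of them, which by \eqref{eq:slack} happens for at most $R$ vertices.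

(iv) By \eqref{eq:slack}, $y$ has at most $t-1+R$ normal edges. Its residual edges go to vertices that are not exact, of which there are at most $R$.
\end{proof}

Part (i) is a propagation rule: an exact vertex $x$ imposes its type on all its neighbors outside $K$. In particular, two exact vertices with a common neighbor outside $K$ have the same type.

\section{From two small spanning sets to a core}\label{sec:twosided}

Condition (C2) concerns all vertices, while Lemma~\ref{lem:exact} controls only most of them. The gap is closed by saturation: one vertex $y^*$ whose surroundings look like those of a typical vertex of $G_q$ forces (C2) on every non-neighbor, however irregular, because the non-edge to $y^*$ can be completed in only one way.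

\begin{lemma}[Local criterion]\label{lem:local}
Let $S\subseteq X$ and $T\subseteq Y$ be $(s-1)$-sets, and let $y^*\in Y$ satisfy
\begin{enumerate}
\item[(a)] $d(y^*)=t-1$ and $S\subseteq N(y^*)\subseteq N(T)$;
\item[(b)] every $x\in N(y^*)\setminus S$ has $d(x)=t-1$, and every $z\in N(x)\setminus T$ has $N(z)\subseteq N(T)$.
\end{enumerate}
Then $S$ spans every vertex of $X\setminus N(T)$.
\end{lemma}

\begin{proof}
Let $w\in X\setminus N(T)$. Then $w\not\sim y^*$ by (a), and Lemma~\ref{lem:sat}(i) applies to this pair.

Suppose that $N(w)$ spans $y^*$ through $T_1\subseteq N(w)$. As $d(y^*)=t-1$, we get $N(y^*)\subseteq N(T_1)$. Since $T\not\subseteq N(w)$, we have $T_1\ne T$, so there is $z\in T_1\setminus T$. The set $N(y^*)\setminus S$ has $h\ge1$ elements; let $x$ be one of them. Then $x\in N(T_1)$, so $z\in N(x)\setminus T$, and (b) gives $w\in N(z)\subseteq N(T)$, a contradiction.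

Hence $N(y^*)$ spans $w$ through some $S_1\subseteq N(y^*)$. If $S_1\ne S$, take $x\in S_1\setminus S$. Then $|N(w)\cap N(x)|\ge t-1=d(x)$, so $N(x)\subseteq N(w)$. But $T\subseteq N(x)$ by (a), so $w\in N(T)$, a contradiction. Therefore $S_1=S$.
\end{proof}

To find such vertices on both sides, with the same $S$ and $T$, we apply Lemma~\ref{lem:exact} from both sides at once. Put
\[
\varepsilon=\frac{1}{100\,st^4}.
\]

\begin{lemma}[Two-sided lemma]\label{lem:two}
Let $\kappa\ge1$ and $n\ge n_1(\kappa):=3\kappa^2/\varepsilon$. If $K\subseteq Y$ and $L\subseteq X$ satisfy $|K|,|L|\le\kappa$ and $|U(K)|,|U(L)|\le\varepsilon n$, then $G$ has a core.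
\end{lemma}

\begin{proof}
Fix a $K$-scheme on $Y$, with sets $T_y\subseteq K$ and types $\tau(x)$, and, in mirror image, an $L$-scheme on $X$, with sets $S_x\subseteq L$ and types $\sigma(y)$. Call $x\in X$ \emph{good} if it is exact in the $K$-scheme and tight in the $L$-scheme, and call $y\in Y$ good if it is exact in the $L$-scheme and tight in the $K$-scheme. An edge is \emph{outer} if it joins $X\setminus L$ to $Y\setminus K$, and its endpoints are then outer neighbors. Good vertices lie outside $K\cup L$, and by Lemma~\ref{lem:exact}(i) and tightness:
\begin{enumerate}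
\item[(G1)] a good $x$ has $d(x)=t-1$ and $N(x)\subseteq N(S_x)$; its outer neighbors are the $h$ vertices $y\in N(x)\setminus\tau(x)$, and they satisfy $T_y=\tau(x)$;
\item[(G2)] a good $y$ has $d(y)=t-1$ and $N(y)\subseteq N(T_y)$; its outer neighbors are the $h$ vertices $x\in N(y)\setminus\sigma(y)$, and they satisfy $S_x=\sigma(y)$.
\end{enumerate}
Condition (b) of Lemma~\ref{lem:local} looks two outer steps away from $y^*$, so we want two adjacent vertices such that everything within two outer steps of either is good. Since vertices that are not good may have large degree, we must bound the outer \emph{edges} at them, not only their number. Put $\varepsilon_1=8st\varepsilon$ and $\varepsilon_2=4t\varepsilon_1$.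

\emph{Few vertices are not good.} Since $\kappa\le3\kappa^2\le\varepsilon n$, both sets $F$ have at most $2\varepsilon n$ elements and both values of $R$ are at most $2t\varepsilon n$. A vertex of $X$ that is not good is not exact, or lies in $L\cup U(L)$, or lies outside this set and is not tight. By Lemma~\ref{lem:exact}(ii),(iii), and because $s+2\le2s$, the number of such vertices is at most
\[
2t\varepsilon n+2\varepsilon n+(s+1)2t\varepsilon n\le(4st+2)\varepsilon n\le\varepsilon_1n .
\]
The same holds in $Y$.

\emph{Few outer edges have an endpoint that is not good.} Each good $x$ has $s-1$ neighbors in $K$, so at least $(s-1)(1-\varepsilon_1)n$ edges meet $K$; by the mirror image, as many meet $L$; and at most $\kappa^2$ edges meet both. By (A1) the number $e_1$ of outer edges satisfies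
\[
e_1\le Dn-2(s-1)(1-\varepsilon_1)n+\kappa^2=hn+2(s-1)\varepsilon_1n+\kappa^2 .
\]
At least $h(1-\varepsilon_1)n$ outer edges have a good endpoint in $X$, so at most $(h+2(s-1))\varepsilon_1n+\kappa^2=D\varepsilon_1n+\kappa^2$ do not. The same holds for $Y$. Since $2\kappa^2\le\varepsilon n\le\varepsilon_1n$ and $2D+1\le4t$, at most $2D\varepsilon_1n+2\kappa^2\le\varepsilon_2n$ outer edges have an endpoint that is not good.

\emph{A deeply good vertex.} Let $V_0$ be the set of good vertices of both classes, and let $V_{j+1}$ be the set of $v\in V_j$ all of whose outer neighbors lie in $V_j$. Each vertex of $V_0\setminus V_1$ lies on an outer edge with an endpoint that is not good, so each class contains at most $\varepsilon_2n$ such vertices. For $j\ge1$, a vertex $v\in V_j\setminus V_{j+1}$ has an outer neighbor $u\in V_{j-1}\setminus V_j$, and $v$ is one of the $h$ outer neighbors of the good vertex $u$. By induction each class contains at most $h^j\varepsilon_2n$ vertices of $V_j\setminus V_{j+1}$. As $1+h+h^2\le t^2$,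
\[
|V_3\cap X|\ge\bigl(1-\varepsilon_1-(1+h+h^2)\varepsilon_2\bigr)n\ge(1-5t^3\varepsilon_1)n=(1-40st^4\varepsilon)n>0 .
\]

\emph{The core.} Take $x^*\in V_3\cap X$ and an outer neighbor $y^*$ of it, which exists because $h\ge1$. Both lie in $V_2$. By (G1) and (G2) we may define
\[
T=\tau(x^*)=T_{y^*},\qquad S=\sigma(y^*)=S_{x^*}.
\]
Then $S\subseteq N(y^*)\subseteq N(T_{y^*})=N(T)$ and $d(y^*)=t-1$. This gives (C1) and condition (a) of Lemma~\ref{lem:local}. For (b), let $x\in N(y^*)\setminus S$. It is an outer neighbor of $y^*$, so $x\in V_1$, $d(x)=t-1$, and $\tau(x)=T_{y^*}=T$ by (G1). Let $z\in N(x)\setminus T$. It is an outer neighbor of $x$, so it is good and $T_z=\tau(x)=T$, whence $N(z)\subseteq N(T)$ by (G2). Lemma~\ref{lem:local} gives the first half of (C2). We used only that $x^*y^*$ is an outer edge with both ends in $V_2$. This is symmetric, so the mirror image, with $x^*$ in place of $y^*$, gives the second half.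
\end{proof}

\section{Finding the small spanning sets}\label{sec:finding}

The natural candidates for $K$ and $L$ are neighborhoods of vertices of bounded degree. They can fail: $N(x)$ may leave a large part of $Y$ unspanned. We shall see that if this happens for all such $x\in X$, then a bounded set spans all the rest of $X$. This produces only one of the two sets, and the next lemma, stated in mirror image, supplies the other.

\begin{lemma}[One-sided lemma]\label{lem:one}
For every integer $\kappa\ge1$ there are $\kappa_2,c_2,n_2$, depending only on $s,t,\kappa$, such that the following holds for $n\ge n_2$. If $K\subseteq Y$ has $|K|\le\kappa$ and $U(K)=\emptyset$, then some $(s-1)$-set generates $Y$, or there is $L\subseteq X$ with $|L|\le\kappa_2$ and $|U(L)|\le c_2$.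
\end{lemma}

\begin{proof}
Fix a $K$-scheme; here $F=K$. Put
\[
R_0=t\kappa,\qquad\Delta=t-1+2R_0,\qquad p=\Delta(s+1)R_0+1,\qquad c_0=R_0+p\,2^\kappa,\qquad n_2=c_0+1 .
\]
By Lemma~\ref{lem:exact}, with $R\le R_0$, the set $E$ of vertices of $X$ that are not exact has $|E|\le R_0$, at most $(s+1)R_0$ vertices of $Y\setminus K$ are not tight, and all vertices of $Y\setminus K$ have degree at most $\Delta$. For an $(s-1)$-set $T\subseteq K$ let $P_T$ be the set of exact vertices of type $T$, and call $T$ \emph{popular} if $|P_T|\ge p$. There are at most $2^\kappa$ types, so at most $c_0$ vertices of $X$ are not exact of popular type. As $n>c_0$, there is a popular type.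

\emph{Case 1: there are at least two popular types.} Exact vertices of different types have no common neighbor outside $K$, and this will force the non-edges between the corresponding parts of the graph to be completed through $E$. We show that $U(E)=\emptyset$. Let $x$ be exact, of type $T$, and let $T'\ne T$ be popular. Each vertex of $P_{T'}$ has a neighbor outside $K$, and each such neighbor has degree at most $\Delta$. So at least $p/\Delta>(s+1)R_0$ vertices outside $K$ have a neighbor in $P_{T'}$, and one of them, $y$, is tight. Let $x'\in P_{T'}\cap N(y)$. Then $T_y=T'$, and $x\not\sim y$, since otherwise $T_y=\tau(x)=T$.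

Suppose that $N(x)$ spans $y$ through $T_1\subseteq N(x)$. As $d(y)=t-1$, we get $x'\in N(y)\subseteq N(T_1)$, so $T_1\subseteq N(x)\cap N(x')$. Now $T_1\cap K\subseteq T\cap T'$ has at most $s-2$ elements, so some $z\in T_1$ lies outside $K$. It is a common neighbor of $x$ and $x'$, which gives $T=T_z=T'$, a contradiction.

So $N(y)$ spans $x$ through some $W\subseteq N(y)$. Since $|N(x)\cap N(W)|\ge t-1>s-1=|N(x)\cap K|$, there is $z\in N(x)\cap N(W)$ outside $K$, and $T_z=T$. If some $w\in W$ were exact, then $y,z\in N(w)\setminus K$ would give $T'=T_y=\tau(w)=T_z=T$. Hence $W\subseteq E$, and $E$ spans $x$. In this case take $L=E$.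

\emph{Case 2: exactly one type $T$ is popular.} Then $|X\setminus P_T|\le c_0$. If $T$ spans every vertex of $Y\setminus T$, the first alternative holds. Otherwise there is $y_0\notin T$ with $|N(y_0)\cap N(T)|\le t-2$. Since $P_T\subseteq N(T)$, we have $d(y_0)\le t-2+c_0$, and we take $L=N(y_0)$. Let $x\in U(L)\cap P_T$. By Lemma~\ref{lem:sat}(i), $N(x)$ spans $y_0$ through some $T_1\subseteq N(x)$, and $T_1\ne T$ by the choice of $y_0$. Pick $z\in T_1\setminus T$. Then $z\notin K$ because $N(x)\cap K=T$, so $d(z)\le\Delta$. Also $z\ne y_0$ because $x\sim z$, and $|N(z)\cap N(y_0)|\ge t-1$. By Lemma~\ref{lem:codegree} there are at most $(t-1)2^{t-2+c_0}$ vertices $z$ with these properties, and each is adjacent to at most $\Delta$ vertices $x$. Hence $|U(L)|\le c_0+\Delta(t-1)2^{t-2+c_0}$.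

The lemma holds with $\kappa_2=\max(R_0,t-2+c_0)$ and $c_2=c_0+\Delta(t-1)2^{t-2+c_0}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:structure}]
Put
\[
\omega=st,\qquad\eta=\varepsilon\,(t2^\omega)^{-s},\qquad\kappa=tD/\eta .
\]
Since $1/\varepsilon$ is an integer, so is $\kappa$. Let $\kappa_2,c_2,n_2$ be given by Lemma~\ref{lem:one} for this $\kappa$, and let
\[
n\ge n_0:=\max\bigl(n_1(\omega),\ \omega/\eta,\ n_2,\ c_2/\varepsilon,\ n_1(\max(\kappa,\kappa_2))\bigr),
\]
a number depending only on $s$ and $t$. Call a vertex \emph{low} if its degree is less than $\omega$.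

If some low $x_0\in X$ has $|U(N(x_0))|\le\varepsilon n$ and some low $y_0\in Y$ has $|U(N(y_0))|\le\varepsilon n$, then Lemma~\ref{lem:two} with $K=N(x_0)$, $L=N(y_0)$ and parameter $\omega$ gives a core. Otherwise, after exchanging the classes if necessary,
\begin{equation}\label{eq:alllow}
|U(N(x))|>\varepsilon n\quad\text{for every low }x\in X .
\end{equation}

\emph{Vertices of linear degree span all low vertices.} Let $H=\{w\in X:d(w)\ge\eta n\}$. By (A1), $|H|\le D/\eta$, and since $\eta n\ge\omega$, no low vertex is in $H$. Let $x\in X$ be low. For each $y\in U(N(x))$, Lemma~\ref{lem:sat}(i) shows that $N(y)$ spans $x$ through some $W_y\subseteq N(y)$. Each $w\in W_y$ differs from $x$, because $x\not\sim y$, and has $|N(w)\cap N(x)|\ge t-1$. By Lemma~\ref{lem:codegree} all the sets $W_y$ lie in one set of size at most $(t-1)2^\omega$, which has at most $(t2^\omega)^s$ subsets of size $s-1$. By \eqref{eq:alllow}, one such subset, call it $S_x$, equals $W_y$ for at least $\eta n$ vertices $y$. Its elements are adjacent to all these $y$, so $S_x\subseteq H$, and $H$ spans $x$ through $S_x$.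

\emph{Few vertices have intermediate degree.} Let $I=\{x\in X\setminus H:d(x)\ge\omega\}$, so that $X$ is the disjoint union of $H$, $I$ and its low vertices. We do not know that the vertices of $I$ are spanned, so each may fail to pay its $t-1$ normal edges. But all its edges are residual, and $\omega$ is chosen so that a fraction $1/s$ of them outweighs the loss. Consider the scheme on $X$ with $F=H\cup I$ and the sets $S_x\subseteq H$, and let $r(y)$ be the number of residual edges at $y\in Y$. Put $\mu_y=|N(y)\cap I|$. We claim that $r(y)\ge s-1+\mu_y/s$. If $|N(y)\cap H|\ge s-1$, then $r(y)\ge|N(y)\cap F|\ge s-1+\mu_y$. Otherwise $N(y)$ contains no set $S_x$, so all edges at $y$ are residual, and by (A2)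
\[
r(y)=d(y)\ge\max(s,\mu_y)\ge\Bigl(1-\frac1s\Bigr)s+\frac1s\,\mu_y=s-1+\frac{\mu_y}{s}.
\]
Since $\sum_y\mu_y=\sum_{x\in I}d(x)\ge st|I|$, the mirror image of Lemma~\ref{lem:charge}(i) and (A1) give
\[
Dn>e\ge(t-1)(n-|H|-|I|)+(s-1)n+t|I|=Dn-(t-1)|H|+|I| .
\]
So $|I|<(t-1)|H|$, and $L=H\cup I$ has $|L|\le t|H|\le\kappa$ and $U(L)=\emptyset$.

\emph{Conclusion.} Apply the mirror image of Lemma~\ref{lem:one} to $L\subseteq X$. Either some $(s-1)$-set generates $X$, or there is $K\subseteq Y$ with $|K|\le\kappa_2$ and $|U(K)|\le c_2\le\varepsilon n$. In the second case Lemma~\ref{lem:two}, applied to $K$ and $L$ with parameter $\max(\kappa,\kappa_2)$, gives a core.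
\end{proof}

This completes the proof of Theorem~\ref{thm:lower}.

\begin{thebibliography}{9}

\bibitem{GKS}
Wenying Gan, D\'aniel Kor\'andi and Benny Sudakov,
\emph{$K_{s,t}$-saturated bipartite graphs},
arXiv:1402.2471 (2014).

\end{thebibliography}
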